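# Finite-index Frattini subgroups of mapping class groups are nilpotent

## 1. Two matrices in $GL_2(\mathbb Z)$

Consider the subgroup $E=\langle b,J\rangle$ of $GL_2(\mathbb Z)$ generated by
$$b=\begin{pmatrix}2&1\\1&1\end{pmatrix},\qquad J=\begin{pmatrix}0&1\\-1&0\end{pmatrix}.$$
One checks directly that $JbJ^{-1}=b^{-1}$ and $J^2=-1$. Hence every element of $E$ is $\pm b^k$ or $\pm b^kJ$. The eigenvalues of $b$ are $(3\pm\sqrt5)/2$, so $b$ has infinite order and no power of $b$ is $-1$. Thus $E/\{\pm1\}$ is the infinite dihedral group $\langle\beta\rangle\rtimes\langle j\rangle$.

*Maximal subgroups of finite index.* In the infinite dihedral group, $\langle\beta\rangle$ has index $2$, and for every prime $q$ the subgroup $\langle\beta^q,j\rangle$ has index $q$. A subgroup of prime index is maximal. An element lying in all of these is a $\beta^k$ with $k$ divisible by every prime, so it is trivial. Pulling back to $E$, the intersection of all maximal subgroups of finite index of $E$ lies in $\{\pm1\}$. It equals $\{\pm1\}$: if $M$ is maximal and $-1\notin M$, then $M\cdot\{\pm1\}=E$, so $J$ or $-J$ is in $M$, and its square $-1$ is in $M$, a contradiction. So this intersection is nilpotent, although $E$ is not: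 the commutator $[J,b]=JbJ^{-1}b^{-1}$ equals $b^{-2}$, and iterating $[J,\cdot\,]$ gives $b^{\pm2^k}$, which is never $1$.

*The same group modulo primes.* Modulo $2$, $b$ has order $3$, $J$ has order $2$, and the image of $E$ is $GL_2(\mathbb F_2)\cong S_3$, which is not nilpotent. Modulo $3$ the trace of $b$ is $0$, so $b^2=-1=J^2$, and the image is the quaternion group of order $8$, which is nilpotent of class $2$. More generally, put $t_j={\rm tr}(b^{2^j})$. Then $t_0=3$ and $t_{j+1}=t_j^2-2$, so the sequence is $3,7,47,2207,\dots$, all odd. Let $p_j$ be a prime divisor of $t_j$. Modulo $p_j$, the matrix $b^{2^j}$ has characteristic polynomial $X^2+1$, so $b^{2^{j+1}}=-1$ and $b$ has order $2^{j+2}$. The image of $E$ is a generalized quaternion group of order $2^{j+3}$. Its lower central series is $\gamma_i=\langle b^{2^{i-1}}\rangle$ for $i\ge2$, so its class is $j+2$. The primes $p_j$ are distinct, since modulo $p_j$ the sequence continues $t_{j+1}\equiv-2$, $t_{j+2}\equiv 2$, $t_{j+3}\equiv2,\dots$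

So $E$ is nilpotent modulo infinitely many primes, with unbounded class. It embeds in $\prod_jGL_2(\mathbb F_{p_j})$ with nilpotent image in every factor, and it is not nilpotent. At $p=2$ it is detected as non-nilpotent.

Two questions come out of this. Is the intersection of the maximal subgroups of finite index always nilpotent, for groups of this kind? And if a group is nilpotent in *all* finite quotients of an ambient group, rather than in infinitely many, is it nilpotent? We answer both for mapping class groups. The group $GL_2(\mathbb Z)$ is the first example, being the extended mapping class group of the torus.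

## 2. $\Phi_f(G)$ and finite quotients of ${\rm Mod}_S$

Let $S$ be a compact orientable surface, possibly with boundary. The (extended) mapping class group ${\rm Mod}_S=\pi_0({\rm Diff}(S))$ is the group of isotopy classes of diffeomorphisms of $S$, including the orientation-reversing ones. The boundary is not fixed pointwise, so a twist along a boundary-parallel curve is trivial.

**Definition.** For a group $G$, let $\Phi_f(G)$ be the intersection of all maximal subgroups of finite index in $G$, with $\Phi_f(G)=G$ if there are none.

For instance $\Phi_f(\mathbb Z)=\bigcap_qq\mathbb Z=0$, $\Phi_f(\mathbb Q)=\mathbb Q$ (a divisible group has no proper subgroup of finite index), and $\Phi_f(E)=\{\pm1\}$ in Section 1. Platonov's theorem says that $\Phi_f(G)$ is nilpotent for every finitely generated linear group $G$. The conjecture below is posed in N. V. Ivanov, "Fifteen problems about the mapping class groups", arXiv:math/0608325 (2006). It is true.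

**Theorem A (the conjecture).** For every finitely generated $G\le{\rm Mod}_S$, $\Phi_f(G)$ is nilpotent.

**Definition.** For $N\le\Gamma$, write $\mathcal P(N,\Gamma)$ for the property that the image of $N$ in every finite quotient of $\Gamma$ is nilpotent.

The property $\mathcal P(E,GL_2(\mathbb Z))$ fails, because of reduction mod $2$. In general, $\mathcal P(N,\Gamma)$ does not imply that $N$ is nilpotent, even for residually finite $\Gamma$. Let $N=\Gamma=\bigoplus_{k\ge2}E_k$, where $E_k$ is the dihedral group of order $2^{k+1}$, of class $k$. Every element has order a power of $2$, so every finite quotient is a $2$-group, hence nilpotent. But $\Gamma$ contains nilpotent groups of arbitrarily large class. So something about ${\rm Mod}_S$ must be used.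

**Theorem B (strong form).** Let $S$ be a compact orientable surface, possibly with boundary and possibly disconnected. For a subgroup $N\le{\rm Mod}_S$ the following are equivalent:

1. $N$ is nilpotent;
2. $\mathcal P(N,{\rm Mod}_S)$ holds.

In this case $N$ is finitely generated, has a central free abelian subgroup of finite index, and $[N,N]$ is finite. In particular, for every subgroup $G\le{\rm Mod}_S$ (finitely generated or not), $\Phi_f(G)$ is nilpotent, finitely generated and centre-by-finite. If $G$ is torsion-free, $\Phi_f(G)$ is free abelian of finite rank.

**How the first part of Theorem B gives the rest.** This step explains why finite quotients enter. Let $G\le{\rm Mod}_S$, let $\psi:{\rm Mod}_S\to Q$ be a finite quotient, and put $Q'=\psi(G)$. The preimage in $G$ of a maximal subgroup of $Q'$ is maximal of finite index in $G$. So $\psi(\Phi_f(G))\subseteq\Phi(Q')$, the intersection of the maximal subgroups of $Q'$ (if $Q'=1$ there is nothing to show). The Frattini subgroup of a finite group is nilpotent: if $P$ is a Sylow subgroup of $\Phi=\Phi(Q')$, the Frattini argument gives $Q'=\Phi\cdot N_{Q'}(P)$. If $N_{Q'}(P)\ne Q'$, it lies in a maximal subgroup, which also contains $\Phi$, a contradiction.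 So all Sylow subgroups of $\Phi$ are normal. Therefore $\mathcal P(\Phi_f(G),{\rm Mod}_S)$ holds, and the first part of Theorem B applies to $N=\Phi_f(G)$. If $G$ is torsion-free, the finite group $[N,N]$ is trivial, so $N$ is finitely generated, torsion-free and abelian. Theorem A is the special case of finitely generated $G$.

It remains to prove that (2) implies (1) and the structural claims, since (1)$\Rightarrow$(2) is immediate. Two formal rules will be used.

**(P1)** If $\mathcal P(N,\Gamma)$ holds and $\phi:\Gamma\to\Gamma'$ is a homomorphism, then $\mathcal P(\phi(N),\Gamma')$ holds. Indeed, composing $\phi$ with a finite quotient map of $\Gamma'$ gives a map of $\Gamma$ onto a finite group.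

**(P2)** If $\mathcal P(N,\Gamma)$ holds and $\Gamma^0\le\Gamma$ has finite index, then $\mathcal P(N\cap\Gamma^0,\Gamma^0)$ holds. Indeed, a finite-index $M\lhd\Gamma^0$ contains a finite-index normal subgroup $M'$ of $\Gamma$, and the image of $N\cap\Gamma^0$ in $\Gamma^0/M$ is a quotient of a subgroup of the image of $N$ in $\Gamma/M'$.

Lower central series are written $\gamma_1(N)=N$, $\gamma_{i+1}(N)=[N,\gamma_i(N)]$; the class is the least $c$ with $\gamma_{c+1}=1$.

## 3. Integral matrix groups that are nilpotent modulo every prime

The first target is the case of $GL_n(\mathbb Z)$. If the classes of the reductions $N_p$ were bounded by some $c$, then $\gamma_{c+1}(N)$ would be trivial modulo every prime and we would be done. Section 1 shows where this stops: the class of $N_p$ can grow with $p$, already for $n=2$. The unipotent part of a matrix group causes no trouble, because unipotent groups in dimension $n$ have bounded class. The trouble is in the semisimple part, where a finite-order automorphism acts on a lattice. We isolate that situation first.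

**Lemma 1.** Let $A\cong\mathbb Z^r$ be a normal subgroup of finite index in a group $N$, written additively. Let $x\in N$ act on $A$ by conjugation $\xi$, and suppose $\xi\ne1$. Put $B=A\cap{\rm im}(\xi-1)$, the image being taken in $A_{\mathbb Q}=A\otimes\mathbb Q$. Then $B\ne0$ is $\xi$-invariant, $\xi-1$ is injective on $B$, and with $h=|\det((\xi-1)|_B)|\ge1$ we have, for all $c\ge1$,
$$h^cB\subseteq(\xi-1)^cB\subseteq\gamma_{c+1}(N).\tag{1}$$
In particular $(\xi-1)^cB$ has finite index in $B$.

*Proof.* Some positive power of $x$ lies in the abelian group $A$, so $\xi$ has finite order and is diagonalizable over $\mathbb C$. Hence $A_{\mathbb Q}=\ker(\xi-1)\oplus{\rm im}(\xi-1)$, and $\xi-1$ is invertible on ${\rm im}(\xi-1)\ne0$. The group $B$ is a lattice in this subspace, so it is nonzero, and it is clearly $\xi$-invariant. Since $(\xi-1)$ composed with its adjugate is $\pm h$, we get $hB\subseteq(\xi-1)B$, and iterating, $h^cB\subseteq(\xi-1)^cB$. Finally $xax^{-1}a^{-1}$ is $(\xi-1)a$ in additive notation, so $(\xi-1)^cB$ consists of $c$-fold iterated commutators with $x$. $\square$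

In Section 1, with $A=\langle b\rangle$ and $x=J$, one has $\xi=-1$, $B=A$, $h=2$.

**Lemma 2.** Let $N\le GL_n(\mathbb Z)$ have nilpotent reduction modulo every prime $p$. Then $N$ is nilpotent.

*Proof.* Let $N_p\le GL_n(\mathbb F_p)$ be the reduction. "Almost all" means all but finitely many. We use that two rational matrices congruent modulo infinitely many primes are equal.

**Step 1: finite generation.** By Zassenhaus's theorem the derived length of a solvable subgroup of $GL_n(k)$ is bounded in terms of $n$ only, for all fields $k$. So the $N_p$ have bounded derived length. As $N$ embeds in $\prod_pN_p$, it is solvable. By Mal'cev, solvable subgroups of $GL_n(\mathbb Z)$ are polycyclic, so $N$ is finitely generated.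

**Step 2: Jordan parts reduce to Jordan parts.** This step links the Jordan decomposition over $\mathbb Q$ with the Sylow decomposition of $N_p$. Write $N_p=P\times P'$, with $P$ the Sylow $p$-subgroup and $P'$ of order prime to $p$. If $y\in P$, then $(y-1)^{p^k}=y^{p^k}-1=0$ for some $k$, so $y$ is unipotent. If $y\in P'$, then $y$ is a root of some $X^m-1$ with $p\nmid m$, a separable polynomial, so $y$ is semisimple. Since the $P$- and $P'$-components of an element commute, they are its unipotent and semisimple Jordan parts.

Let $X\in GL_n(\mathbb Q)$ have Jordan decomposition $X=X_sX_u$ over $\mathbb Q$. For almost all $p$ the matrices $X_s,X_u$ and their inverses are $p$-integral, and the (separable) minimal polynomial of $X_s$ is $p$-integral and stays separable mod $p$. For these $p$, $X_s$ mod $p$ is semisimple, $X_u$ mod $p$ is unipotent, and they commute; so they are the Jordan parts of $X$ mod $p$.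

**Step 3: $x\mapsto x_s$ and $x\mapsto x_u$ are homomorphisms on $N$.** This step splits the problem into a unipotent and a semisimple one. Let $x,y\in N$. For almost all $p$, Step 2 shows that $x_u,y_u$ reduce into $P$ and $x_s,y_s$ into $P'$. Hence each of $x_u,y_u$ commutes with each of $x_s,y_s$ modulo almost all $p$, so they commute. Next, $x_uy_u$ reduces into $P$, so $(x_uy_u-1)^n\equiv0$ mod almost all $p$, and $x_uy_u$ is unipotent. Put $X=x_sy_s$. It reduces into $P'$, so it is semisimple mod almost all $p$. By Step 2 its unipotent part reduces to $1$ mod almost all $p$, so $X_u=1$ and $X$ is semisimple. Now $xy=(x_sy_s)(x_uy_u)$ with commuting factors, one semisimple and one unipotent. Uniqueness gives $(xy)_s=x_sy_s$ and $(xy)_u=x_uy_u$.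

Let $N_s,N_u\le GL_n(\mathbb Q)$ be the images. Then $N$ embeds in $N_s\times N_u$. The group $N_u$ consists of unipotent matrices, so it is conjugate to a group of unitriangular matrices (Kolchin) and is nilpotent. It remains to show that $N_s$ is nilpotent.

**Step 4: $N_s$ is virtually abelian.** The group $N_s$ is finitely generated and solvable, and all its elements are semisimple. For almost all $p$, the semisimple parts of a finite generating set of $N$ and their inverses are $p$-integral and reduce into $N_p$; so $N_s$ reduces mod $p$ to a subgroup of $N_p$, which is nilpotent. By Mal'cev, a solvable subgroup of $GL_n(\mathbb C)$ has a triangularizable subgroup of finite index. The commutators in that subgroup of $N_s$ generate a group of unipotent matrices, which are also semisimple, hence trivial. So $N_s$ is virtually abelian. Being finitely generated, it has a normal finitely generated abelian subgroup of finite index, and a suitable power subgroup of that is a normal free abelian subgroup $A\cong\mathbb Z^r$ of finite index.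

**Step 5: an eigenvalue whose orders mod primes divide powers of $h$.** We now show that $A$ is central in $N_s$. Suppose some $x\in N_s$ acts on $A$ by $\xi\ne1$, and take $B,h$ from Lemma 1 and $0\ne b\in B$. For almost all $p$, let $c=c(p)$ be a positive integer at least the class of $N_s$ mod $p$. We do not know a bound for $c(p)$. By (1), $b^{h^c}\in\gamma_{c+1}(N_s)$, so $b^{h^c}\equiv1$ mod $p$. The point is that the base $h$ does not depend on $p$.

As $b$ is semisimple of infinite order, it has an eigenvalue $\lambda$ that is not a root of unity. Put $F=\mathbb Q(\lambda)$. Write $b^{h^c}-1=pM$ with $M$ $p$-integral. Then $\lambda^{h^c}-1=p\mu$ with $\mu\in F$ an eigenvalue of $M$, hence integral at all primes above $p$. So $\lambda^{h^c}\equiv1$ modulo every prime $\mathfrak p\mid p$ of $F$. For almost all primes $\mathfrak p$ of $F$, the order of $\lambda$ mod $\mathfrak p$ divides a power of $h$.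

**Step 6: contradiction from $q$-th roots.** Let $q$ be a prime with $q\nmid h$. For almost all $\mathfrak p$, the order $m$ of $\lambda$ mod $\mathfrak p$ is prime to $q$. Choosing $a$ with $aq\equiv1$ mod $m$, we get $\lambda\equiv(\lambda^a)^q$. So $X^q-\lambda$ has a root modulo almost all $\mathfrak p$.

We claim that $\lambda\in(F^*)^q$. Suppose not. First, $X^q-\lambda$ is irreducible over $F$: a factor of degree $d$ with $0<d<q$ has constant term $\pm a$, where $a\in F$ is a product of $d$ roots, so $a^q=\lambda^d$. With $ud+vq=1$ we get $\lambda=(a^u\lambda^v)^q$, a contradiction. So the Galois group of $X^q-\lambda$ acts transitively on the $q$ roots. The average number of fixed points of its elements is $1$, and the identity has $q>1$, so some element has none (Jordan's theorem). By Chebotarev's theorem there are infinitely many $\mathfrak p$, not dividing the discriminant, whose Frobenius class contains this element. Modulo these $\mathfrak p$ the polynomial has no root, since roots mod $\mathfrak p$ correspond to roots fixed by Frobenius. This is a contradiction.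

So $\lambda$ is a $q$-th power in $F$ for every prime $q\nmid h$. Let $\Sigma$ be a finite set of primes of $F$ such that $\lambda$ is a $\Sigma$-unit. The group $\mathcal O_{F,\Sigma}^*$ is finitely generated and contains all roots of $\lambda$ that lie in $F$. So the image of $\lambda$ in the finitely generated free abelian group $\mathcal O_{F,\Sigma}^*/{\rm torsion}$ is divisible by infinitely many primes, hence is zero. Then $\lambda$ is a root of unity, a contradiction. So $\xi=1$ for all $x$, and $A$ is central.

**Step 7: end.** Now $N_s$ is centre-by-finite, so $[N_s,N_s]$ is finite by Schur's theorem. A finite set of rational matrices injects mod $p$ for almost all $p$. Choose such a $p$ for which $N_s$ mod $p$ is nilpotent. Some $\gamma_k(N_s)$ with $k\ge2$ reduces to $1$, and it lies in $[N_s,N_s]$, so $\gamma_k(N_s)=1$. $\square$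

For $E$ in Section 1 the argument says that the order of $b$ cannot be a power of $2$ modulo almost all $p$. Its failure at infinitely many primes is what the primes $p_j$ do not see.

## 4. Eigenvalues of commutators in nilpotent linear groups

If we had an embedding ${\rm Mod}_S\to GL_m(\mathbb Z)$, Lemma 2 would give the nilpotency of $N$ at once. Instead we shall have a family of homomorphisms $\rho_K:{\rm Mod}_S\to GL_m(\mathbb Z)$, with $m$ depending on $K$. Lemma 2 makes every $\rho_K(N)$ nilpotent. But the class may depend on $K$, and Section 1 has shown that a group with nilpotent image in every factor of a product need not be nilpotent. So we need a consequence of nilpotency that makes no reference to the class. The following is such a consequence.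

**Lemma 3.** Let $H\le GL_n(\mathbb C)$ be nilpotent and $h\in[H,H]$. Then all eigenvalues of $h$ are roots of unity.

*Proof.* The eigenvalues of $h$ on $\mathbb C^n$ are those on the composition factors of the $H$-module $\mathbb C^n$. So we may assume that $H$ is irreducible, of degree $d$. Let $Z_1\le Z_2\le\dots$ be the upper central series. By Schur's lemma $Z_1$ consists of scalars.

We show that $Z_{i+1}/Z_i$ has exponent dividing $d$ for $i\ge1$. Let $z\in Z_2$ and $x\in H$. The commutator $[z,x]\in Z_1$ is a scalar of determinant $1$, so $[z,x]^d=1$. It is central, so $[z^d,x]=[z,x]^d=1$, and $z^d\in Z_1$. Now let $i\ge2$, and suppose that $Z_i/Z_{i-1}$ has exponent dividing $d$. For $z\in Z_{i+1}$ and $x\in H$, the element $[z,x]\in Z_i$ is central mod $Z_{i-1}$, so $[z^d,x]\equiv[z,x]^d\equiv1$ mod $Z_{i-1}$. This holds for all $x$, so $z^d\in Z_i$.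

Hence $H/Z_1$ has exponent dividing some $e=d^c$. So $h^e$ is a scalar, and its determinant is $1$ because $\det h=1$. A scalar of determinant $1$ is a root of unity, so the eigenvalues of $h$ are roots of unity. $\square$

The matrix $b$ has no such eigenvalues, so no nilpotent subgroup of $GL_2(\mathbb C)$ has $b$ in its commutator subgroup.

## 5. Multitwists, entropy, and facts about surfaces

Curves are simple, closed and essential, that is, neither null-homotopic nor boundary-parallel. A *multicurve* is a finite set of isotopy classes of pairwise disjoint, pairwise non-isotopic essential curves. A *multitwist* along $\{c_i\}$ is a product $\prod_iT_{c_i}^{n_i}$ of powers of Dehn twists. A subgroup of ${\rm Mod}_S$ is *irreducible* if it preserves no nonempty multicurve. We abbreviate pseudo-Anosov as pA.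

**Definition.** Let $S$ be connected with $\chi(S)<0$. An orientation-preserving mapping class of $S$ has *positive entropy* if its Nielsen–Thurston decomposition has a pA piece. Otherwise it has *zero entropy*, and then some positive power is a (possibly trivial) multitwist.

On the one-holed torus, with curves $a,a'$ meeting once, suitable twists act on $H_1=\mathbb Z^2$ by $\begin{pmatrix}1&1\\0&1\end{pmatrix}$ and $\begin{pmatrix}1&0\\1&1\end{pmatrix}$. Each has zero entropy. Their product acts by $b$ and is pA, so it has positive entropy.

We shall use: if $f$ preserves a multicurve and a component $R$ of the surface cut along it, and $f$ restricts to a pA on $R$, then $f$ has positive entropy. For a curve $a$ essential in $R$, the geometric intersection number $i(f^k(a),a)$ grows exponentially in $k$. For a multitwist $T$, $i(T^k(a),a)$ grows at most linearly. So no positive power of $f$ is a multitwist.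

The following results are cited.

* **(F1)** (Liu) Let $f$ be an orientation-preserving automorphism of positive entropy of a compact connected orientable surface $S$. Then there are a finite connected cover $S'\to S$ and a lift $f':S'\to S'$ of $f$ such that $f'_*$ on $H_1(S';\mathbb C)$ has an eigenvalue of modulus $>1$. (Y. Liu, *Virtual homological spectral radii for automorphisms of surfaces*, J. Amer. Math. Soc. 33 (2020).) We use it only for some positive power of $f$.
* **(F2)** (Ivanov) An infinite irreducible subgroup of the mapping class group of a connected compact orientable surface with $\chi<0$ contains a pA element. (N. V. Ivanov, *Subgroups of Teichmüller Modular Groups*, AMS 1992.)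
* **(F3)** (Tits alternative) For $S$ connected, a subgroup of ${\rm Mod}_S$ either contains a nonabelian free group or is virtually abelian (Ivanov; McCarthy, Trans. AMS 291 (1985)). Abelian subgroups of ${\rm Mod}_S$ are finitely generated (Birman–Lubotzky–McCarthy, Duke 1983).
* **(F4)** (Cutting) If $\mathcal C$ is a multicurve in $S$, $\chi(S)<0$, the stabilizer of $\mathcal C$ maps to the mapping class group of $S$ cut along $\mathcal C$, with kernel generated by the twists along the curves of $\mathcal C$ (Farb–Margalit, *A Primer on Mapping Class Groups*, Prop. 3.20).
* **(F5)** (Residual finiteness) For $S$ connected with $\chi(S)<0$, ${\rm Mod}_S\to{\rm Out}(\pi_1(S))$ is injective (Dehn–Nielsen–Baer; Farb–Margalit, Thm 8.8), and ${\rm Out}(\pi)$ is residually finite for $\pi$ a finitely generated free group or a closed orientable surface group (Grossman, J. London Math. Soc. 1974). So ${\rm Mod}_S$ is residually finite.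

**From closed surfaces to surfaces with boundary in (F1).** In the form "for some positive power of $f$", the case $\partial S\ne\emptyset$, $\chi(S)<0$ follows from the closed case. Let $DS$ be the double of $S$, and let $Df$ act as $f$ on both copies. As $\chi(S)<0$, the curves of $\partial S$ are essential and pairwise non-isotopic in $DS$, and a pA piece of $f$ is one of $Df$. So $Df$ has positive entropy. Take a finite connected cover $\tilde S\to DS$ and a lift of $Df$ with an eigenvalue of modulus $>1$ on $H_1(\tilde S;\mathbb C)$. Replace the lift by a power that preserves each component $\tilde R_i$ of the preimages of the two copies of $S$ and each component of the preimage of $\partial S$. The Mayer–Vietoris sequence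
$$\bigoplus_iH_1(\tilde R_i;\mathbb C)\to H_1(\tilde S;\mathbb C)\to H_0(\text{preimage of }\partial S;\mathbb C)$$
is equivariant, and the action on the last term is trivial. So the eigenvalue of modulus $>1$ occurs on the image of the first term, hence on some $H_1(\tilde R_i;\mathbb C)$. And $\tilde R_i$ is a finite connected cover of $S$ carrying a lift of a power of $f$.

## 6. Representations of ${\rm Mod}_S$ from characteristic covers

In Sections 6–8, $S$ is connected with $\chi(S)<0$ and $\pi=\pi_1(S)$.

The obvious integral representation is ${\rm Mod}_S\to GL(H_1(S;\mathbb Z))$. It loses too much. Let $S$ be closed of genus $2$ and $c$ a curve separating it into two one-holed tori. The twist $T_c$ acts on homology by $x\mapsto x\pm\langle c,x\rangle[c]$, and $[c]=0$. So $T_c$ has infinite order and acts trivially on $H_1(S;\mathbb Z)$. The remedy is to use the homology of finite covers. But a mapping class determines an automorphism of $\pi$ only up to inner automorphisms, so its action on the homology of a cover is only defined up to a finite group. We first remove this ambiguity.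

**The construction.** Let $K\le\pi$ be characteristic of finite index. Put $V=H_1(K;\mathbb Z)$, a free abelian group of finite rank. ${\rm Aut}(\pi)$ acts on $V$. Since $K$ acts trivially on its own homology, the inner automorphisms act through a finite group $D=D_K\le GL(V)$, a quotient of $\pi/K$. As the inner automorphisms are normal in ${\rm Aut}(\pi)$, the image of ${\rm Aut}(\pi)$ lies in the normalizer $\mathfrak L$ of $D$ in $GL(V)$. We obtain
$${\rm Mod}_S\to{\rm Out}(\pi)\to\mathfrak L/D.$$
Let $e=|D|$ and let $W=({\rm Sym}^eV)^D$ be the group of $D$-invariants in the $e$-th symmetric power of $V$. It is free abelian of finite rank. It is preserved by $\mathfrak L$, because for $g\in\mathfrak L$, $d\in D$, $w\in W$ one has $dgw=g(g^{-1}dg)w=gw$; and $D$ acts trivially on it. So $\mathfrak L/D$ acts on $W$. With $m={\rm rk}\,W$ we get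
$$\rho_K:{\rm Mod}_S\to GL(W)\cong GL_m(\mathbb Z),\qquad \rho_K(f)=\text{action on }W\text{ of }\alpha_*,$$
where $\alpha\in{\rm Aut}(\pi)$ is any representative of $f$ and $\alpha_*$ is its action on $V$.

For $K=\pi$ one gets $D=1$, $e=1$, and $\rho_\pi$ is the action on $H_1(S;\mathbb Z)$. To see what the invariants do, take $V=\mathbb Z^2$ and $D=\{\pm1\}$. Then $W={\rm Sym}^2\mathbb Z^2$, a matrix with eigenvalues $\lambda,\lambda^{-1}$ acts with eigenvalues $\lambda^2,1,\lambda^{-2}$, and only $\pm1$ act trivially.

The next proposition says that, for the two properties we care about, $\rho_K(f)$ is as good as $\alpha_*$.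

**Proposition 4.** Let $\alpha\in{\rm Aut}(\pi)$ represent $f\in{\rm Mod}_S$.

1. If $\rho_K(f)$ has only roots of unity as eigenvalues, so has $\alpha_*$.
2. If $\rho_K(f)$ has finite order, so has $\alpha_*$.

*Proof.* For $v\in V_{\mathbb C}=V\otimes\mathbb C$ put $\nu(v)=\prod_{d\in D}dv\in{\rm Sym}^e(V_{\mathbb C})$. It is $D$-invariant, so it lies in $W\otimes\mathbb C=({\rm Sym}^eV_{\mathbb C})^D$. The symmetric algebra is a polynomial ring, hence a domain, so $\nu(v)\ne0$ for $v\ne0$. For $g\in\mathfrak L$,
$$g\,\nu(v)=\prod_{d\in D}(gdg^{-1})gv=\nu(gv).\tag{2}$$

(1) Let $g=\alpha_*$ and $gv=\lambda v$ with $v\ne0$. By (2), $g\,\nu(v)=\nu(\lambda v)=\lambda^e\nu(v)$. So $\lambda^e$ is an eigenvalue of $\rho_K(f)$, hence a root of unity, and so is $\lambda$.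

(2) Suppose $\rho_K(f)^k=1$ with $k\ge1$, and let $g=\alpha_*^k$, which acts trivially on $W$. By (2), $\nu(gv)=\nu(v)$ for all $v\in V_{\mathbb C}$. Let $v\ne0$. The linear form $gv$ divides $\prod_ddv$, so by unique factorization $gv=\mu dv$ for some $d\in D$ and $\mu\in\mathbb C^*$. Then $\nu(v)=\nu(gv)=\mu^e\nu(dv)=\mu^e\nu(v)$, so $\mu^e=1$. Thus $V_{\mathbb C}$ is the union of the finitely many subspaces $\ker(g-\mu d)$ with $\mu^e=1$, $d\in D$. A vector space over an infinite field is not a finite union of proper subspaces, so $g=\mu d$ for some such pair, and $g^e=\mu^ed^e=1$. $\square$

The covers supplied by (F1), and those built in Section 7, need not be characteristic. The next proposition allows us to pass to characteristic ones.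

**Proposition 5.** Let $S'\to S$ be a connected finite cover and $f'$ a lift to $S'$ of a homeomorphism representing $f^j$, $j\geq 1$. There are a characteristic finite-index $K\le\pi$ and an $\alpha\in{\rm Aut}(\pi)$ representing $f^j$ such that every eigenvalue of $f'_*$ on $H_1(S';\mathbb C)$ is an eigenvalue of $\alpha_*$ on $H_1(K;\mathbb C)$; and if $f'_*$ has infinite order, so has $\alpha_*$.

*Proof.* Let $F$ be the homeomorphism of $S$ that $f'$ lifts. Choose a path $\gamma'$ in $S'$ from the basepoint to its image under $f'$, with projection $\gamma$ in $S$. Put $\alpha([\ell])=[\gamma\cdot F(\ell)\cdot\gamma^{-1}]$. This automorphism represents $f^j$. It maps $\pi'=\pi_1(S')$ into itself, hence onto itself by comparing indices, and it induces $f'_*$ on $H_1(\pi')=H_1(S')$. Let $K$ be the intersection of all subgroups of $\pi$ of index $[\pi:\pi']$. There are finitely many, since $\pi$ is finitely generated. So $K$ is characteristic of finite index, and $K\le\pi'$. The map $H_1(K;\mathbb Q)\to H_1(\pi';\mathbb Q)$ is $\alpha$-equivariant. It is surjective, because every $g\in\pi'$ has a positive power in $K$. So $f'_*$ is a quotient of $\alpha_*$ over $\mathbb Q$, and the claims follow, as $H_1(\pi';\mathbb Z)$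 is torsion-free. $\square$

## 7. Detecting infinite-order mapping classes

**Proposition 6.** If $f\in{\rm Mod}_S$ is orientation-preserving and for every $K$ all eigenvalues of $\rho_K(f)$ are roots of unity, then $f$ has zero entropy.

*Proof.* Suppose $f$ has positive entropy. By (F1) and Proposition 5 there are $K$, $j\ge1$ and $\alpha$ representing $f^j$ such that $\alpha_*$ has an eigenvalue of modulus $>1$. But the eigenvalues of $\rho_K(f^j)=\rho_K(f)^j$ are roots of unity, which contradicts Proposition 4(1). $\square$

Multitwists have only eigenvalue $1$ on the homology of $S$, and a separating twist acts trivially there. We first see by hand how a cover detects it. Let $S$ be closed of genus $2$ and $c$ separating, with halves $R_1,R_2$. Each $\pi_1(R_j)$ is free on $x_1,y_1$, with boundary $[x_1,y_1]$. Map it onto the dihedral group of order $8$ by sending $x_1,y_1$ to two generating reflections $s,t$; then $[s,t]=(st)^2$ has order $2$. The corresponding $8$-fold cover $\tilde R_j$ has $4$ boundary circles, each covering $c$ with degree $2$. From $\chi(\tilde R_j)=-8$ one finds genus $3$. Glue $\tilde R_1$ to $\tilde R_2$ along the four circles. The result is an $8$-fold cover of $S$ of genus $3+3+3=9$,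 in agreement with $\chi=8\cdot(-2)=-16$. There is a loop $x$ crossing two of the four circles once each. The lifts of $c$ no longer separate, and $T_c^2$ lifts to the product of the twists along the four circles, which moves $[x]$. The general proof follows the same pattern.

**Proposition 7.** If $f\in{\rm Mod}_S$ has infinite order, then $\rho_K(f)$ has infinite order for some $K$.

*Proof.* **Step 1: reduction to multitwists.** Replacing $f$ by $f^2$, we may assume that $f$ preserves orientation. If $f$ has positive entropy, Proposition 6 gives $K$ such that $\rho_K(f)$ has an eigenvalue that is not a root of unity, and we are done. Otherwise, replacing $f$ by a power, $f=T=\prod_iT_{c_i}^{n_i}$ is a multitwist along a multicurve $\mathcal C=\{c_i\}$, nonempty since $f$ has infinite order, with all $n_i\ne0$. By Propositions 5 and 4(2), it suffices to find a finite connected cover $S''\to S$ and a lift of $T^2$ acting with infinite order on $H_1(S'';\mathbb Z)$.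

**Step 2: covers of the pieces in which every boundary circle has degree $2$.** Let $R_j$ be the components of $S$ cut along $\mathcal C$. Each is compact with nonempty boundary. No $R_j$ is a disc, since the curves are essential. If $R_j$ were an annulus, then two curves of $\mathcal C$ would be isotopic, or a curve of $\mathcal C$ would be boundary-parallel, or $S$ would be a torus or an annulus; all are excluded. So $\chi(R_j)<0$. Let $R=R_j$ have genus $g$ and $b\ge1$ boundary circles. Define a surjection of $\pi_1(R)$ onto a finite group $Q_j$, and let $\tilde R_j\to R_j$ be the corresponding regular cover.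

* If $b\ge2$: take $Q_j=H_1(R;\mathbb Z/2)$, of order $2^{2g+b-1}$. This is at least $4$, since $g\ge1$ when $b=2$. The only relation among the boundary classes is that their sum is $0$, so each boundary circle has nonzero image, of order $2$.
* If $b=1$, so $g\ge1$: map $\pi_1(R)=F(x_1,y_1,\dots,x_g,y_g)$ onto the dihedral group $Q_j$ of order $8$, sending $x_1,y_1$ to generating reflections $s,t$ that do not commute and the other generators to $1$. The boundary $\prod[x_i,y_i]$ maps to $[s,t]=(st)^2$, of order $2$.

So in $\tilde R_j$ each boundary circle of $R_j$ is covered by $|Q_j|/2\ge2$ circles, each of degree $2$.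

**Step 3: gluing.** Let $d$ be a common multiple of the $|Q_j|$, and take $d/|Q_j|$ copies of each $\tilde R_j$. Each side of each $c_i$ then has exactly $d/2$ lifts, all connected double covers of $c_i$. Any two of these are isomorphic as covers of $c_i$. So any bijection between the lifts of the two sides of $c_i$ can be realized by gluing, and the result is a degree $d$ cover of $S$, possibly disconnected. Choose the bijections for $c_i$, $i\ne1$, arbitrarily. For $c_1$ proceed as follows.

* If the two sides of $c_1$ lie in different pieces $R_j,R_k$: take a copy $u$ of $\tilde R_j$ and a copy $v$ of $\tilde R_k$, and glue two lifts of $c_1$ in $\partial u$ to two lifts of $c_1$ in $\partial v$.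
* If both sides lie in the same $R_j$: take a copy $u$ of $\tilde R_j$, and glue a lift of one side in $\partial u$ to a lift of the other side in $\partial u$.

Complete the bijection for $c_1$ arbitrarily, and let $S''$ be the component containing $u$. Since $u$ and $v$ are connected, $S''$ contains a loop $x$ that meets the preimage of $\mathcal C$ transversally, and only in two lifts of $c_1$, once each (first case), or in one lift of $c_1$, once (second case).

**Step 4: the action.** On an annulus $\mathbb R/\mathbb Z\times[0,1]$, the map $(\vartheta,t)\mapsto(\vartheta+2t,t)$ lifts under $\vartheta=2\vartheta'$ to $(\vartheta',t)\mapsto(\vartheta'+t,t)$. That is, the square of a twist lifts to a single twist of the double cover. As all lifts of the $c_i$ have degree $2$, $T^2$ lifts to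
$$T''=\prod_{c'}T_{c'}^{n(c')},$$
the product over all lifts $c'$ of the $c_i$ in $S''$, with $n(c')=n_i$ if $c'$ covers $c_i$. The curves $c'$ are disjoint. So, with a sign $\varepsilon=\pm1$ depending on conventions, for all $k$,
$$T''^k_*(x)=x+\varepsilon k\sum_{c'}n(c')\langle c',x\rangle[c'],\qquad\langle x,T''^k_*x\rangle=-\varepsilon k\sum_{c'}n(c')\langle c',x\rangle^2.\tag{3}$$
The last expression is $-2\varepsilon kn_1$ in the first case and $-\varepsilon kn_1$ in the second. It is nonzero for $k\ne0$, whereas $\langle x,x\rangle=0$. So $T''^k_*x\ne x$ for $k\ne0$, and $T''_*$ has infinite order. $\square$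

The squares in (3) matter: the two lifts crossed in the first case contribute with the same sign, since both carry the same exponent $n_1$.

## 8. Groups of zero-entropy elements

**Proposition 8.** A subgroup $\Gamma\le{\rm Mod}_S$ consisting of orientation-preserving elements of zero entropy is virtually abelian.

*Proof.* **Step 1: a maximal reduction.** Consider pairs $(\Gamma_0,\mathcal C)$ with $\Gamma_0\le\Gamma$ of finite index and $\mathcal C$ a (possibly empty) multicurve each of whose curves is fixed by $\Gamma_0$. The size $|\mathcal C|$ is bounded in terms of $S$, so we may choose a pair with $|\mathcal C|$ maximal. Shrinking $\Gamma_0$, we may assume that it preserves the orientation of each curve of $\mathcal C$ and each component $R_j$ of $S$ cut along $\mathcal C$. As in the previous proof, or because $R_j=S$ when $\mathcal C=\emptyset$, $\chi(R_j)<0$.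

**Step 2: the images in ${\rm Mod}_{R_j}$ are finite.** Suppose the image of $\Gamma_0$ in some ${\rm Mod}_{R_j}$ is infinite. We claim that it is irreducible. Otherwise it preserves a nonempty multicurve of $R_j$, and a finite-index subgroup of $\Gamma_0$ fixes a curve that is essential in $R_j$. This curve is essential in $S$, disjoint from the curves of $\mathcal C$ and isotopic to none of them, so it can be added to $\mathcal C$, contradicting maximality. By (F2), some element of $\Gamma_0$ restricts to a pA on $R_j$, and so has positive entropy by the remark in Section 5, a contradiction.

**Step 3: conclusion.** So $\Gamma_0\to\prod_j{\rm Mod}_{R_j}$ has finite image. By (F4) its kernel consists of multitwists along $\mathcal C$, which commute. $\square$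

## 9. From virtually abelian to nilpotent

The next lemma is the place where "every infinite-order element is seen by some integral representation" replaces the missing embedding into $GL_m(\mathbb Z)$. One representation is enough for each argument, because $N$ is already known to be virtually abelian.

**Lemma 9.** Let $\Gamma$ be a residually finite group such that every element of infinite order has infinite-order image under some homomorphism $\Gamma\to GL_m(\mathbb Z)$ ($m$ and the homomorphism depending on the element). Let $N\le\Gamma$ be finitely generated, virtually abelian, with $\mathcal P(N,\Gamma)$. Then $N$ has a central free abelian subgroup of finite index, $[N,N]$ is finite, and $N$ is nilpotent.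

*Proof.* **Step 1: a finite-index free abelian subgroup is central.** $N$ has a normal free abelian subgroup $A$ of finite index and finite rank. Suppose $x\in N$ acts on $A$ by $\xi\ne1$, take $B$ from Lemma 1, and let $b\in B$ be nontrivial. It has infinite order, so there is $\rho:\Gamma\to GL_m(\mathbb Z)$ with $\rho(b)$ of infinite order. By (P1), applied to $\rho$ followed by reduction mod $p$, the group $\rho(N)$ has nilpotent reduction modulo every prime. By Lemma 2, $\rho(N)$ is nilpotent. Let $c\ge1$ be at least its class. By (1), $\rho$ kills $(\xi-1)^cB\subseteq\gamma_{c+1}(N)$, which has finite index in $B$. So $\rho(B)$ is finite, contradicting the choice of $\rho$. Hence $A$ is central.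

**Step 2: nilpotency.** By Schur's theorem $[N,N]$ is finite. By residual finiteness it injects into some finite quotient of $\Gamma$, in which the image of $N$ is nilpotent. So for some $k\ge2$ the group $\gamma_k(N)\subseteq[N,N]$ has trivial image, and $\gamma_k(N)=1$. $\square$

## 10. Proof of Theorem B

Assume $\mathcal P(N,{\rm Mod}_S)$. We show that $N$ is nilpotent, finitely generated, with a central free abelian subgroup of finite index and $[N,N]$ finite.

**Case 1: $S$ connected, $\chi(S)<0$.** The aim is to show that $N$ is virtually abelian, so that Lemma 9 applies. For every $K$, (P1) shows that all reductions mod $p$ of $\rho_K(N)$ are nilpotent, so $\rho_K(N)$ is nilpotent by Lemma 2. Let $f\in[N,N]$. Then $\rho_K(f)\in[\rho_K(N),\rho_K(N)]$, so by Lemma 3 all eigenvalues of $\rho_K(f)$ are roots of unity, whatever the class of $\rho_K(N)$. Commutators preserve orientation. By Proposition 6, every element of $[N,N]$ has zero entropy.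

Suppose $N$ contained a nonabelian free group $F_2$. Then $[F_2,F_2]\le[N,N]$ would be a nonabelian free group of orientation-preserving zero-entropy elements. By Proposition 8 it would be virtually abelian, which is impossible. By the Tits alternative (F3), $N$ is virtually abelian; and it is finitely generated, since abelian subgroups of ${\rm Mod}_S$ are. Finally ${\rm Mod}_S$ is residually finite by (F5) and satisfies the other hypothesis of Lemma 9 by Proposition 7. Lemma 9 gives all the claims.

**Case 2: $S$ connected, $\chi(S)\ge0$.** For the sphere, disc and annulus, ${\rm Mod}_S$ is finite. Then $N$ is its own image in the finite quotient ${\rm Mod}_S$, hence nilpotent, and the other claims are trivial. For the torus, ${\rm Mod}_S=GL_2(\mathbb Z)$. By Lemma 2, $N$ is nilpotent. As $GL_2(\mathbb Z)$ is virtually free and nilpotent free groups are cyclic, $N$ is virtually cyclic, hence finitely generated and virtually abelian. $GL_2(\mathbb Z)$ is residually finite, and Lemma 9 applies with the identity representation.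

**Case 3: $S=S_1\sqcup\dots\sqcup S_k$ disconnected.** The kernel of the action on the set of components is ${\rm Mod}^0=\prod_i{\rm Mod}_{S_i}$, a normal subgroup of finite index in ${\rm Mod}_S$. We check the hypotheses of Lemma 9.

*$N$ is finitely generated and virtually abelian.* By (P2) and (P1), the projection $N_i$ of $N\cap{\rm Mod}^0$ to ${\rm Mod}_{S_i}$ satisfies $\mathcal P(N_i,{\rm Mod}_{S_i})$. By Cases 1 and 2 it is finitely generated and virtually abelian. A subgroup of the finitely generated virtually abelian group $\prod_iN_i$ is again finitely generated and virtually abelian. So this holds for $N\cap{\rm Mod}^0$, and for $N$, in which it has finite index.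

*${\rm Mod}_S$ is residually finite*, because its finite-index subgroup ${\rm Mod}^0$ is a finite product of residually finite groups.

*Infinite-order elements are detected.* Let $b\in{\rm Mod}_S$ have infinite order. Some positive power of $b$ lies in ${\rm Mod}^0$ and has a component of infinite order in some ${\rm Mod}_{S_i}$. Then $\chi(S_i)<0$ or $S_i$ is a torus. By Proposition 7, or by the identity representation of $GL_2(\mathbb Z)$ for a torus, this component has infinite order under some $\sigma:{\rm Mod}_{S_i}\to GL_m(\mathbb Z)$. Induce the representation $\sigma\circ{\rm pr}_i$ from ${\rm Mod}^0$ to ${\rm Mod}_S$. The induced representation is integral, and its restriction to ${\rm Mod}^0$ has $\sigma\circ{\rm pr}_i$ as a direct summand. So $b$ has infinite order in it.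

Lemma 9 now gives the claims for $N$. With the reduction in Section 2, this proves Theorem B, hence Theorem A. $\blacksquare$
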